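\title{Symmetric sequencings of groups with a unique involution}

\begin{abstract}
A finite group is binary if it has exactly one element of order $2$. We prove Anderson's conjecture that every binary group other than the quaternion group $Q_8$ has a symmetric sequencing. Passing to the quotient by the involution turns symmetric sequencings into terraces, and we show that a finite group with cyclic or dihedral Sylow $2$-subgroups has a terrace if and only if it is not the four-group. The proof combines the solvable case, due to Anderson and Ihrig, and the Gorenstein--Walter theorem with three constructions that build a terrace of a group from a terrace of a subgroup, and with an explicit ordering of cosets in $\mathrm{PSL}(2,q)$ and $\mathrm{PGL}(2,q)$.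
\end{abstract}

\section{Introduction}\label{sec:intro}

All groups in this paper are finite. Let $G$ be a group of order $n>1$. A \emph{sequencing} of $G$ is an ordering $b_1,b_2,\dots,b_n$ of all elements of $G$ with $b_1=1$ such that the partial products $a_i=b_1b_2\cdots b_i$ $(1\le i\le n)$ are all distinct. Since $a_i^{-1}a_{i+1}=b_{i+1}$, a sequencing is a walk $a_1=1,a_2,\dots,a_n$ that visits every element of $G$ once and uses every nonidentity element once as a step.

For abelian groups there is an immediate obstruction. The endpoint $a_n$ is the product of all elements of $G$. Elements of order greater than $2$ cancel against their inverses, so $a_n$ is the product of the elements of the subgroup $E=\{g:g^2=1\}\cong\mathbb Z_2^r$. If $r\ge2$, each coordinate is nonzero in $2^{r-1}$ elements, an even number, so this product is trivial; it is also trivial if $r=0$. Since $a_n\ne a_1=1$, an abelian group with a sequencing has exactly one involution (element of order $2$).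

Call a group \emph{binary} if it has a unique involution $z$. Its order is even, $n=2m$. The nonidentity elements are $z$ and $m-1$ pairs $\{g,g^{-1}\}$, and it is natural to look for sequencings that respect this pairing. A sequencing $b_1,\dots,b_{2m}$ of a binary group is \emph{symmetric} if
\[
b_{m+1}=z\qquad\text{and}\qquad b_{m+1+i}=b_{m+1-i}^{-1}\quad(1\le i\le m-1),
\]
and the group is \emph{symmetric sequenceable} if it has a symmetric sequencing. The walk goes out through $m$ elements, crosses by $z$, and retraces its steps in a translate by $z$. In $\mathbb Z_6$ the ordering $0,1,4,3,2,5$ is a symmetric sequencing: the partial sums are $0,1,5,2,4,3$, and the last three are $5+3$, $1+3$, $0+3$.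

The quaternion group $Q_8=\{\pm1,\pm i,\pm j,\pm k\}$ is binary and has no symmetric sequencing. Indeed $b_2,b_3,b_4$ would represent the pairs $\pm i,\pm j,\pm k$ in some order, so $a_4=\pm1$, and then $a_4$ or $a_5=-a_4$ equals $a_1$. Here neither the order nor the signs of the steps can move the product out of $\{\pm1\}$. In a larger group both choices matter and there are many of them, so one would guess that $Q_8$ is an accident. Anderson conjectured that it is the only exception; we take the problem from Javaheri \cite{Jav}. For solvable groups the conjecture is a theorem of Anderson and Ihrig \cite{AI}. We prove it in general.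

\begin{theorem}\label{thm:A}
Every binary group other than $Q_8$ is symmetric sequenceable. The group $Q_8$ is not.
\end{theorem}

A symmetric sequencing is determined by its first half, and the first half is best seen in the quotient $G/\langle z\rangle$. Let $H$ be a group of order $m$ and $h_1,\dots,h_m$ an ordering of its elements, with \emph{steps} $h_i^{-1}h_{i+1}$ $(1\le i\le m-1)$. The ordering is a \emph{terrace} if every involution is exactly one of the steps and, for every $d$ with $d^2\ne1$, exactly two steps lie in $\{d,d^{-1}\}$. A group with a terrace is \emph{terraced}; the trivial group is terraced. A binary group $G$ is symmetric sequenceable if and only if $G/\langle z\rangle$ is terraced (Lemma~\ref{lem:reduction}), and $G/\langle z\rangle$ has cyclic or dihedral Sylow $2$-subgroups. Theorem~\ref{thm:A} will therefore follow from a statement about terraces.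

\begin{theorem}\label{thm:B}
Let $H$ be a finite group whose Sylow $2$-subgroups are cyclic (possibly trivial) or dihedral (possibly a four-group). Then $H$ is terraced if and only if $H\not\cong\mathbb Z_2^2$.
\end{theorem}

The groups in Theorem~\ref{thm:B} are described by the Gorenstein--Walter theorem: apart from the solvable ones, they have an odd-order normal subgroup at the bottom, one of $\mathrm{PSL}(2,q)$, $\mathrm{PGL}(2,q)$, $A_7$ in the middle, and possibly a group of field automorphisms on top. Each layer is handled by one device. We write the group as an array whose columns are the cosets of a subgroup and read the rows alternately forwards and backwards; the turns at the ends of the rows supply the steps that lie in the subgroup, and the rows supply all other steps. Section~\ref{sec:zigzag} does this for the bottom and top layers. Section~\ref{sec:free} does it for a subgroup $K$ that centralizes nothing outside itself, which reduces the problem to ordering the cosets of $K$. That ordering problem is solved for $\mathrm{PSL}(2,q)$ and $\mathrm{PGL}(2,q)$ in Section~\ref{sec:psl}, the core of the paper, and for $A_7$ in Section~\ref{sec:alt}.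 Section~\ref{sec:field} identifies the top layer, and Section~\ref{sec:proofs} assembles the proofs.

\subsection*{Facts used without proof}
A \emph{dihedral} group is a group $\langle r,s\mid r^k=s^2=1,\ srs=r^{-1}\rangle$ of order $2k$, $k\ge2$; for $k=2$ it is the four-group $\mathbb Z_2^2$. All elements outside $\langle r\rangle$ are involutions. For $a\ge2$ the \emph{generalized quaternion} group of order $2^{a+1}$ is $\langle x,y\mid x^{2^a}=1,\ y^2=x^{2^{a-1}},\ y^{-1}xy=x^{-1}\rangle$. Every element outside $\langle x\rangle$ has square $y^2$, so $y^2$ is the unique involution, and the quotient by $\langle y^2\rangle$ is dihedral of order $2^a$. For $a=2$ the group is $Q_8$. We write $O(H)$ for the largest normal subgroup of odd order of $H$. The groups $\mathrm{PSL}(2,q)$, $\mathrm{PGL}(2,q)$, $\mathrm{P\Gamma L}(2,q)$ are recalled in Sections~\ref{sec:psl} and~\ref{sec:field}.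

\begin{theorem}[Anderson--Ihrig \cite{AI}]\label{thm:AI}
Every solvable binary group other than $Q_8$ is symmetric sequenceable.
\end{theorem}

\begin{theorem}[Gorenstein--Walter \cite{GW}]\label{thm:GW}
If $H$ has dihedral Sylow $2$-subgroups, then $H/O(H)$ is isomorphic to a Sylow $2$-subgroup of $H$, or to $A_7$, or to a subgroup of $\mathrm{P\Gamma L}(2,q)$ containing $\mathrm{PSL}(2,q)$ for some odd prime power $q$.
\end{theorem}

We also use the following.
\begin{itemize}
\item[(F1)] (Feit--Thompson) Every group of odd order is solvable.
\item[(F2)] (From Burnside's transfer theorem) If the Sylow $2$-subgroups of $H$ are cyclic, then $H$ has a normal subgroup of odd order whose index is a power of $2$.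
\item[(F3)] A $2$-group with a unique involution is cyclic or generalized quaternion.
\item[(F4)] A solvable minimal normal subgroup of a group is elementary abelian.
\item[(F5)] $A_6\cong\mathrm{PSL}(2,9)$.
\end{itemize}

\section{Terraces}\label{sec:terraces}

\begin{lemma}\label{lem:reduction}
Let $G$ be a binary group with involution $z$. Then $z$ is central, and $G$ is symmetric sequenceable if and only if $H=G/\langle z\rangle$ is terraced.
\end{lemma}

\begin{proof}
Every conjugate of $z$ is an involution, so $z$ is central. Let $\pi\colon G\to H$ be the projection and $m=|H|$. We first compare the inverse pairs $\{g,g^{-1}\}$ in $G\setminus\{1,z\}$ with the elements of $H$. Let $1\ne c\in H$ have lifts $g$ and $gz$. If $c$ is an involution, then $g^2\in\{1,z\}$, and $g^2\ne1$ because $g\notin\{1,z\}$; so $g^2=z$ and $gz=g^{-1}$. Thus one inverse pair lies over an involution; this is where uniqueness of $z$ is used. If $c^2\neq1$, then the four lifts of $c$ and $c^{-1}$ form two inverse pairs, $\{g,g^{-1}\}$ and $\{gz,g^{-1}z\}$.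

Next, let $b_1=1,b_2,\dots,b_{2m}$ be any sequence in $G$ with $b_{m+1}=z$ and $b_{m+1+i}=b_{m+1-i}^{-1}$, and let $a_i$ be its partial products. Then
\begin{equation}\label{eq:return}
a_{m+1+i}=a_{m-i}\,z\qquad(0\le i\le m-1).
\end{equation}
This holds for $i=0$, and inductively $a_{m+1+i}=a_{m+i}b_{m+1+i}=a_{m+1-i}\,z\,b_{m+1-i}^{-1}=a_{m-i}z$. By \eqref{eq:return} the partial products are $a_1,\dots,a_m,a_1z,\dots,a_mz$ up to order, so they are distinct if and only if $\pi(a_1),\dots,\pi(a_m)$ are distinct. Moreover the sequence lists every element of $G$ once if and only if $b_2,\dots,b_m$ contains exactly one element of each inverse pair in $G\setminus\{1,z\}$.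

Suppose the sequence is a symmetric sequencing. Then $\pi(a_1),\dots,\pi(a_m)$ is an ordering of $H$ with steps $\pi(b_2),\dots,\pi(b_m)$. By the first paragraph an involution occurs once among these, and for $c^2\ne1$ two of them lie in $\{c,c^{-1}\}$. So the ordering is a terrace.

Conversely, let $h_1,\dots,h_m$ be a terrace of $H$. Left multiplication by $h_1^{-1}$ does not change the steps, so we may take $h_1=1$. Choose lifts $b_i$ of $h_{i-1}^{-1}h_i$ $(2\le i\le m)$: arbitrarily if the step is an involution, and for the two steps in $\{c,c^{-1}\}$, $c^2\ne1$, one from each of the two inverse pairs over $\{c,c^{-1}\}$. Then $b_2,\dots,b_m$ meets each inverse pair once. Complete the sequence symmetrically. Since $\pi(a_i)=h_i$ for $i\le m$, it is a symmetric sequencing.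
\end{proof}

The obstruction in $Q_8$ has a simple form in the quotient. If $\mathbb Z_2^r$ with $r\ge2$ had a terrace $h_1,\dots,h_m$, the steps would be all the nonidentity elements, whose product is $1$ by Section~\ref{sec:intro}, and then $h_m=h_1$. So
\begin{equation}\label{eq:four}
\mathbb Z_2^r \text{ is not terraced for } r\ge2 .
\end{equation}
Among these groups only $\mathbb Z_2^2$ satisfies the hypothesis of Theorem~\ref{thm:B}.

To treat involutions and other elements uniformly we count as follows. For a family $\Delta=(d_i)_{i\in I}$ of elements of $H$ and $d\in H$, the \emph{multiplicity} of $d$ in $\Delta$ is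
\[
\nu_\Delta(d)=\#\{i:d_i=d\}+\#\{i:d_i=d^{-1}\}.
\]
An occurrence of an involution counts twice, so an ordering is a terrace if and only if every $d\ne1$ has multiplicity $2$ in the family of steps. Multiplicity is additive when families are joined, and it does not change when some $d_i$ are replaced by their inverses. If $\Delta$ lists the elements of a set $X$ once each, then
\begin{equation}\label{eq:set}
\nu_\Delta(d)=[d\in X]+[d^{-1}\in X],
\end{equation}
where $[P]$ is $1$ if $P$ holds and $0$ otherwise.

In groups of odd order we need a finer notion, for a reason that appears in Lemma~\ref{lem:kernel}. An ordering $y_1,\dots,y_u$ of a group of odd order is a \emph{balanced terrace} if every $d\ne1$ has multiplicity $1$ in the family $(y_j^{-1}y_{j+1})_{j\ \mathrm{odd}}$ and multiplicity $1$ in the family $(y_j^{-1}y_{j+1})_{j\ \mathrm{even}}$.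

\begin{lemma}\label{lem:cyclic}
Every cyclic group is terraced, and every cyclic group of odd order has a balanced terrace.
\end{lemma}

\begin{proof}
In $\mathbb Z_m$ take the first $m$ terms of $0,1,-1,2,-2,\dots$, that is, $y_{2l}=l$ and $y_{2l+1}=-l$. As integers they fill an interval of length $m$, so they are distinct modulo $m$. The $j$th step is $y_{j+1}-y_j=(-1)^{j+1}j$ for $1\le j\le m-1$. For $1\le c\le m-1$ it lies in $\{c,-c\}$ if and only if $j\in\{c,m-c\}$. This gives one step if $c=m/2$ and two steps otherwise. If $m$ is odd, $c$ and $m-c$ have opposite parities.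
\end{proof}

\section{Zigzags over odd normal subgroups and odd complements}\label{sec:zigzag}

Let $(h_{j,i})$, $1\le j\le u$, $1\le i\le k$, be an array that contains every element of $H$ once. Its \emph{zigzag} is the ordering of $H$ obtained by reading row $1$ forwards, row $2$ backwards, row $3$ forwards, and so on. Up to inversion, which does not affect multiplicities, its steps are
\begin{itemize}
\item the \emph{row steps} $h_{j,i}^{-1}h_{j,i+1}$ $(1\le j\le u,\ 1\le i\le k-1)$, and
\item the \emph{turns} $h_{j,k}^{-1}h_{j+1,k}$ for $j$ odd and $h_{j,1}^{-1}h_{j+1,1}$ for $j$ even $(1\le j\le u-1)$.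
\end{itemize}
A turn stays inside a column. In our arrays the columns are the cosets of a subgroup, the turns give multiplicity $2$ to the nonidentity elements of that subgroup, and the row steps have to give multiplicity $2$ to everything outside it. Throughout, $\varepsilon_i=(-1)^{i-1}$.

\begin{example}\label{ex:S3}
Let $H=S_3=\langle r,s\mid r^3=s^2=1,\ srs=r^{-1}\rangle$ and $N=\langle r\rangle$, with terrace $y_1,y_2,y_3=1,r,r^{-1}$. The array with rows $(y_j,\ y_js)$ fails: its row step is $y_j^{-1}y_js=s$ in every row. Take instead the rows $(y_j,\ y_j^{-1}s)$. The row step becomes $y_j^{-2}s$, which runs through the whole coset $Ns$ because squaring permutes $N$. The zigzag is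
\[
\begin{array}{ccc}
1&\rightarrow&s\\
&&\downarrow\\
r&\leftarrow&r^{-1}s\\
\downarrow&&\\
r^{-1}&\rightarrow&rs
\end{array}
\]
with steps $s,\ r,\ rs,\ r,\ r^2s$. Each involution occurs once and $\{r,r^{-1}\}$ twice.
\end{example}

The alternating exponent works in general. The one new difficulty is at the turns: those on the right are conjugated by one element of $H$ and those on the left by another, and the two may act differently on $N$. Balance makes each side correct by itself.

\begin{lemma}\label{lem:kernel}
Let $N\trianglelefteq H$ be abelian of odd order with a balanced terrace. If $H/N$ is terraced, then $H$ is terraced. If $H/N$ has odd order and has a balanced terrace, then $H$ has a balanced terrace.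
\end{lemma}

\begin{proof}
Let $x_1,\dots,x_k\in H$ map to a terrace of $H/N$, put $c_i=x_i^{-1}x_{i+1}$, and let $y_1,\dots,y_u$ be a balanced terrace of $N$. Put $h_{j,i}=y_j^{\varepsilon_i}x_i$. Column $i$ lists the coset $Nx_i$, so the array contains every element of $H$ once.

\emph{Row steps.} Since $\varepsilon_{i+1}=-\varepsilon_i$,
\[
h_{j,i}^{-1}h_{j,i+1}=x_i^{-1}y_j^{-2\varepsilon_i}x_{i+1}=\bigl(x_i^{-1}y_j^{-2\varepsilon_i}x_i\bigr)c_i .
\]
As $|N|$ is odd, $y\mapsto y^{\pm2}$ permutes $N$, and so does conjugation by $x_i$. Hence for fixed $i$ these steps list $Nc_i$ once. By \eqref{eq:set}, the multiplicity of $d\in H$ among all row steps is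
\begin{equation}\label{eq:rowsum}
\sum_{i=1}^{k-1}\bigl([Nd=Nc_i]+[Nd^{-1}=Nc_i]\bigr),
\end{equation}
the multiplicity of $Nd$ among the steps of the terrace of $H/N$. It is $2$ for $d\notin N$ and $0$ for $d\in N$.

\emph{Turns.} Since $N$ is abelian, the turn after row $j$ is $\sigma(y_j^{-1}y_{j+1})$ for $j$ odd and $\sigma'(y_j^{-1}y_{j+1})$ for $j$ even, where $\sigma(n)=x_k^{-1}n^{\varepsilon_k}x_k$ and $\sigma'(n)=x_1^{-1}nx_1$ are automorphisms of $N$. An automorphism permutes the inverse pairs of $N\setminus\{1\}$. By balance, each $d\in N\setminus\{1\}$ has multiplicity $1$ among the turns with $j$ odd and $1$ among those with $j$ even. So the zigzag is a terrace.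

Now let $k$ be odd and the terrace of $H/N$ balanced. The row step between columns $i$ and $i+1$ in row $j$ is step number $(j-1)k+i$ of the zigzag if $j$ is odd and step number $(j-1)k+(k-i)=jk-i$ if $j$ is even; in both cases the number has the parity of $i$. The turn after row $j$ is step number $jk\equiv j\pmod2$. For $d\notin N$, the multiplicity among the odd-numbered steps is the sum \eqref{eq:rowsum} restricted to odd $i$, which is $1$, and the same holds with ``even'' in place of ``odd''. For $d\in N\setminus\{1\}$ the two multiplicities were found to be $1$ in the previous paragraph.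
\end{proof}

\begin{remark}
Balance cannot be dropped from this construction. The ordering $0,1,3,4,6,2,5$ is a terrace of $N=\mathbb Z_7$ with odd-numbered steps $1,1,3$ and even-numbered steps $2,2,3$. In the nonabelian group $\mathbb Z_7\rtimes\mathbb Z_3$ with $x_1=1$, conjugation by $x_3$ multiplies $N$ by $2$ or $4$. The turns on the right are then $2,2,6$ or $4,4,5$, and together with $2,2,3$ they give $\pm2$ four times or $\pm3$ three times.
\end{remark}

\begin{corollary}\label{cor:odd}
\begin{itemize}
\item[(a)] Every elementary abelian $p$-group, $p$ odd, has a balanced terrace.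
\item[(b)] If $H/O(H)$ is terraced, then $H$ is terraced.
\end{itemize}
\end{corollary}

\begin{proof}
(a) Induct on the rank, applying Lemma~\ref{lem:kernel} with $N$ of order $p$, which has a balanced terrace by Lemma~\ref{lem:cyclic}.

(b) Induct on $|O(H)|$. If $O(H)\ne1$, let $W$ be a minimal normal subgroup of $H$ contained in $O(H)$. By (F1) and (F4), $W$ is elementary abelian of odd order. A normal subgroup of odd order of $H/W$ has a normal preimage of odd order in $H$, so $O(H/W)=O(H)/W$ and $(H/W)/O(H/W)\cong H/O(H)$. By induction $H/W$ is terraced, and then $H$ is terraced by (a) and Lemma~\ref{lem:kernel}.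
\end{proof}

For field automorphisms the odd part sits on top of the group. The columns are now the cosets of a complement $F$, which need not be normal, but the alternating exponent again produces a square.

\begin{lemma}\label{lem:complement}
If $H=N\rtimes F$ with $N$ terraced and $F$ cyclic of odd order, then $H$ is terraced.
\end{lemma}

\begin{proof}
The map $F\times N\to H$, $(\theta,c)\mapsto\theta c\theta=(\theta c\theta^{-1})\theta^2$, is a bijection: the coset $N\theta^2$ determines $\theta$ because $|F|$ is odd, and then $c$ is determined. Moreover $(\theta c\theta)^{-1}=\theta^{-1}c^{-1}\theta^{-1}$, and $\theta c\theta\in F$ if and only if $c=1$.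

Let $n_1,\dots,n_k$ be a terrace of $N$ with steps $c_i=n_i^{-1}n_{i+1}$, let $\varphi_1,\dots,\varphi_u$ be a terrace of $F$ (Lemma~\ref{lem:cyclic}), and put $h_{j,i}=n_i\varphi_j^{\varepsilon_i}$. Column $i$ lists $n_iF$, and these cosets partition $H$. The row steps are $\varphi_j^{-\varepsilon_i}c_i\varphi_j^{-\varepsilon_i}$; for fixed $i$ they list the set $X_i=\{\theta c_i\theta:\theta\in F\}$ once. Let $d=\theta c\theta$. Then $d\in X_i$ if and only if $c=c_i$, and $d^{-1}\in X_i$ if and only if $c^{-1}=c_i$. By \eqref{eq:set} the multiplicity of $d$ among the row steps equals the multiplicity of $c$ in $(c_i)$, which is $2$ if $d\notin F$ and $0$ if $d\in F$. Since $F$ is abelian, the turn after row $j$ is $(\varphi_j^{-1}\varphi_{j+1})^{\pm1}$, so the turns give multiplicity $2$ to each element of $F\setminus\{1\}$.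
\end{proof}

Both lemmas need odd order: $\mathbb Z_2^2=\mathbb Z_2\times\mathbb Z_2$ is built from two terraced groups and is not terraced.

\section{Subgroups acting freely by conjugation}\label{sec:free}

A simple group offers neither a normal subgroup nor a complement to one. Return to Example~\ref{ex:S3}, where there is a second way to repair the array: with rows $(y_j,\ sy_j)$ the row steps are $y_j^{-1}sy_j$, and these are the three involutions because no nonidentity element of $\langle r\rangle$ commutes with $s$. This repair does not use normality. For any subgroup $K$ with terrace $(y_j)$ and coset representatives $x_i$, the array $(x_iy_j)$ has turns $y_j^{-1}y_{j+1}$ and row steps $y_j^{-1}(x_i^{-1}x_{i+1})y_j$, which sweep out an orbit of $K$ under conjugation. Two things are needed: the orbits outside $K$ must have full size $|K|$, and we must be able to choose the $x_i$ so that every orbit is used the right number of times. The second requirement turns out to depend only on double cosets.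

Let $K\le H$. A double coset $D=KhK$ is the union of the left cosets $\kappa hK$, $\kappa\in K$; their number is $v_D=|D|/|K|$. The set $D^{-1}=Kh^{-1}K$ is a double coset with $v_{D^{-1}}=v_D$. For an ordering $x_1K,\dots,x_kK$ of all left cosets of $K$, the double coset $D_i=Kx_i^{-1}x_{i+1}K\neq K$ does not depend on the representatives; we call it the \emph{type} of the $i$th step.

\begin{definition}
The ordering $x_1K,\dots,x_kK$ is \emph{good} if for every double coset $D\ne K$
\[
\#\{i:D_i=D\}+\#\{i:D_i=D^{-1}\}=2v_D .
\]
\end{definition}

Thus a double coset with $D=D^{-1}$ is the type of $v_D$ steps, and if $D\ne D^{-1}$ then $2v_D$ steps have type $D$ or $D^{-1}$. If $K$ is normal, then $v_D=1$ for all $D$, and a good ordering is a terrace of $H/K$.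

\begin{lemma}\label{lem:free}
Let $K\le H$ be terraced, and suppose that $C_K(h)=1$ for all $h\in H\setminus K$. If the left cosets of $K$ in $H$ have a good ordering, then $H$ is terraced.
\end{lemma}

\begin{proof}
Call the orbits of $K$ acting on $H\setminus K$ by conjugation \emph{$K$-classes}. By hypothesis each has $|K|$ elements. A double coset $D\neq K$ is invariant under this action, so it is the union of exactly $v_D$ classes. The inverse $O^{-1}$ of a class $O\subseteq D$ is a class in $D^{-1}$. The key point is that
\begin{equation}\label{eq:meets}
\text{a class } O\subseteq D \text{ meets every left coset of } K \text{ in } D.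
\end{equation}
Indeed, if $h\in O$, the left cosets in $D=KhK$ are the $\kappa hK$, and $\kappa h\kappa^{-1}\in O\cap\kappa hK$.

Let $x_1K,\dots,x_kK$ be a good ordering with types $D_i$. We assign to each $i$ a class $O_i\subseteq D_i$ so that for every class $O$
\begin{equation}\label{eq:classes}
\#\{i:O_i=O\}+\#\{i:O_i=O^{-1}\}=2 .
\end{equation}
If $D=D^{-1}$, match the $v_D$ indices of type $D$ bijectively with the $v_D$ classes in $D$; both terms in \eqref{eq:classes} are then $1$. For each pair $\{D,D^{-1}\}$ with $D\ne D^{-1}$, fix one member $D$, give each class $O\subseteq D$ two of the $2v_D$ indices of type $D$ or $D^{-1}$, and put $O_i=O$ if $D_i=D$ and $O_i=O^{-1}$ if $D_i=D^{-1}$.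

We now change representatives one at a time. Put $x_1'=x_1$. Given $x_i'\in x_iK$, the left coset $x_i'^{-1}x_{i+1}K$ lies in $D_i$, so by \eqref{eq:meets} it contains some $d_i\in O_i$. Put $x'_{i+1}=x_i'd_i\in x_{i+1}K$.

Let $y_1,\dots,y_u$ be a terrace of $K$ and $h_{j,i}=x_i'y_j$. Column $i$ lists $x_iK$. The turns are the steps $y_j^{-1}y_{j+1}$, so they give multiplicity $2$ to each element of $K\setminus\{1\}$. The row steps are $y_j^{-1}d_iy_j$; for fixed $i$ they list $O_i$ once, because $C_K(d_i)=1$. If $d$ lies in the class $O$, then by \eqref{eq:set} its multiplicity among the row steps is the left side of \eqref{eq:classes}.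
\end{proof}

The centralizer condition is needed: for $K=\mathbb Z_2$ in $H=\mathbb Z_2^2$ all other hypotheses hold.

\begin{example}\label{ex:A4}
Let $H=A_4$, with permutations composed as functions, and $K=\langle\rho\rangle$, $\rho=(123)$. Lemma~\ref{lem:kernel} does not apply since $O(A_4)=1$, and Lemma~\ref{lem:complement} does not apply since the normal four-group is not terraced. The coset $gK$ is determined by $g(4)$, and $D=H\setminus K$ is a single double coset with $v_D=3$, so every ordering of the four cosets is good. The $K$-classes are
\begin{gather*}
O_1=\{(14)(23),(24)(13),(34)(12)\},\\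
O_2=\{(124),(234),(143)\},\qquad O_3=\{(134),(142),(243)\};
\end{gather*}
each has three elements, and they send $4$ to $1,2,3$ in the order listed, as \eqref{eq:meets} predicts. Order the cosets by $g(4)=4,1,2,3$. With $x_1'=1$ we need $d_1(4)=1$, so $d_1=(14)(23)=x_2'$. Next $x_2'd_2(4)=2$ means $d_2(4)=3$, so $d_2=(143)$ and $x_3'=(234)$. Finally $x_3'd_3(4)=3$ means $d_3(4)=2$, so $d_3=(142)$ and $x_4'=(12)(34)$. With the terrace $1,\rho,\rho^{-1}$ of $K$ the array $(x_i'y_j)$ is
\[
\begin{array}{cccc}
1&(14)(23)&(234)&(12)(34)\\
(123)&(134)&(13)(24)&(243)\\
(132)&(124)&(142)&(143)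
\end{array}
\]
and its zigzag is a terrace of $A_4$.
\end{example}

When $K$ has a terraced complement, a good ordering comes for free.

\begin{corollary}\label{cor:factor}
Let $H=QK$ with $Q,K\le H$ and $Q\cap K=1$. Suppose that $Q$ and $K$ are terraced and that $C_K(h)=1$ for all $h\in H\setminus K$. Then $H$ is terraced.
\end{corollary}

\begin{proof}
Every left coset of $K$ contains exactly one element of $Q$. Let $a_1,\dots,a_k$ be a terrace of $Q$ with family of steps $\Delta=(c_i)$. Then $a_1K,\dots,a_kK$ is an ordering of the left cosets, and $D_i=Kc_iK$. For a double coset $D\ne K$ we have $|D\cap Q|=v_D$ and $1\notin D$, so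
\[
\#\{i:c_i\in D\}+\#\{i:c_i^{-1}\in D\}=\sum_{d\in D\cap Q}\nu_\Delta(d)=2v_D .
\]
The ordering is good, and Lemma~\ref{lem:free} applies.
\end{proof}

\section{The groups $\mathrm{PSL}(2,q)$ and $\mathrm{PGL}(2,q)$}\label{sec:psl}

Let $q$ be an odd prime power and $\Omega=\mathbb F_q\cup\{\infty\}$. The group $\mathrm{PGL}(2,q)$, the quotient of $\mathrm{GL}_2(q)$ by the scalar matrices, is the group of maps $\xi\mapsto(a\xi+b)/(c\xi+d)$, $ad-bc\ne0$, of $\Omega$. Its subgroup $\mathrm{PSL}(2,q)$ of index $2$ consists of the maps for which $ad-bc$ is a square in $\mathbb F_q^*$.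

\begin{proposition}\label{prop:psl}
For every odd prime power $q$, the groups $\mathrm{PSL}(2,q)$ and $\mathrm{PGL}(2,q)$ are terraced.
\end{proposition}

Let $H$ be one of the two groups. Let $V=\{\xi\mapsto\xi+\beta\}$ be the group of translations and $T$ the group of maps $\xi\mapsto\mu\xi$ in $H$. We identify $T$ with a subgroup of $\mathbb F_q^*$: all of it for $\mathrm{PGL}$, the squares for $\mathrm{PSL}$. So $T$ is cyclic of order $m=q-1$ or $m=(q-1)/2$. The stabilizer of $\infty$ is $U=TV$, and $V\trianglelefteq U$. Let $w\colon\xi\mapsto-1/\xi$. Then $w\in\mathrm{PSL}(2,q)$, $w^2=1$, and $wtw=t^{-1}$, that is $t^{-1}w=wt$, for $t\in T$. We apply Lemma~\ref{lem:free} with $K=V$.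

\subsection*{The subgroup $V$}
It is elementary abelian of odd order, hence terraced by Corollary~\ref{cor:odd}(a). If $h\in H$ commutes with $\xi\mapsto\xi+\beta$, $\beta\ne0$, then $h$ fixes the only fixed point $\infty$ of this translation, so $h(\xi)=\mu\xi+\gamma$. Commuting gives $\mu\beta=\beta$, so $\mu=1$ and $h\in V$. Thus $C_V(h)=1$ for $h\in H\setminus V$, and it remains to find a good ordering of the $(q+1)m$ left cosets of $V$.

\subsection*{Double cosets}
Inside $U$ the double cosets are the cosets $tV$, $t\in T$, with $v_{tV}=1$ and $(tV)^{-1}=t^{-1}V$. Every $h\in H\setminus U$ can be written uniquely as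
\[
h=v\,w\,t\,v'\qquad(v,v'\in V,\ t\in T).
\]
Indeed $h(\infty)=v(0)$ forces $v$ to be the translation by $h(\infty)$, and then $(vw)^{-1}h$ fixes $\infty$, so it lies in $U=TV$. Put $\kappa(h)=t$. Explicitly,
\[
\frac{a\xi+b}{c\xi+d}=\frac ac-\frac1{\mu(\xi+d/c)}\quad\text{with}\quad\mu=\frac{c^2}{ad-bc},
\]
so $\kappa(h)=c^2/(ad-bc)$. The double cosets outside $U$ are the fibers $D_t=VwtV$ of $\kappa$; by uniqueness $|D_t|=q^2$ and $v_{D_t}=q$. From $h^{-1}=v'^{-1}t^{-1}wv^{-1}=v'^{-1}wtv^{-1}$ we get $D_t^{-1}=D_t$. For $s,s'\in T$ we have $s^{-1}hs'=(s^{-1}vs)\,w\,(sts')\,(s'^{-1}v's')$, so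
\begin{equation}\label{eq:kappa}
\kappa(s^{-1}hs')=s\,\kappa(h)\,s' .
\end{equation}

Say that $gV$ \emph{lies over} the point $g(\infty)$. The cosets over $g(\infty)$ are those contained in $gU$, namely the $m$ cosets $gtV$, $t\in T$. A step from $gV$ to $g'V$ has its type inside $U$ if the two cosets lie over the same point, and has type $D_{\kappa(g^{-1}g')}$ otherwise. A good ordering must have each type $D_t$ exactly $q$ times, and its remaining $m-1$ steps must have types $tV$ distributed like the steps of a terrace of $T$.

\subsection*{Why a zigzag is not enough}
Fix $g_j$ over each of the $q+1$ points and an ordering $s_1,\dots,s_m$ of $T$. A zigzag with $m$ rows through the $q+1$ points has the right number of steps of each kind. With entries $g_js_i^{\varepsilon_j}V$, formula \eqref{eq:kappa} shows that the type of the step from point $j$ to point $j+1$ does not depend on the row $i$; each $D_t$ then occurs a multiple of $m$ times, whereas $q\equiv1\pmod m$. With entries $g_js_iV$ the type is given by $s_i^2\kappa(g_j^{-1}g_{j+1})$; if $m$ is even each value occurs an even number of times, whereas $q$ is odd. The congruence suggests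 writing $q=(q-1)+1$. We use alternating exponents on the $q$ finite points only, which gives each $D_t$ exactly $q-1$ times. We read all rows in the same direction, so that the jumps between rows are also steps between different points and supply the missing occurrence of each $D_t$. The steps inside $U$ are all taken at the end, over $\infty$.

\begin{example}\label{ex:pgl3}
Let $H=\mathrm{PGL}(2,3)$, so $T=\{\pm1\}$ and $m=2$. The determinant is well defined on $H$ because nonzero scalars have square $1$, and $gV$ is determined by the pair $(g(\infty),\det g)$. Since $c^2=1$ for $c\ne0$, we have $\kappa(g^{-1}g')=\det g\cdot\det g'$. A good ordering of the eight pairs needs three steps between different points with equal signs, three with opposite signs, and one step over a single point. Take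
\[
(0,+),(1,+),(2,-);\quad(0,-),(1,-),(2,+);\quad(\infty,-),(\infty,+).
\]
Each of the two passes through $0,1,2$ has $\kappa$-values $+,-$. The jump from the first pass to the second has value $+$, and the jump to $\infty$ is chosen to have the missing value $-$.
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:psl}]
By the discussion of $V$ and Lemma~\ref{lem:free}, it suffices to construct a good ordering.

\emph{Order of the passes.} By \eqref{eq:kappa} the jumps will involve products $s_is_{i+1}$, so we need an ordering $s_1,\dots,s_m$ of $T$ with $s_1s_2,\ s_2s_3,\dots,s_{m-1}s_m$ distinct. Write $T$ as $\mathbb Z_m$. For $m$ odd take $0,1,\dots,m-1$; the sums $2i+1$ $(0\le i\le m-2)$ are distinct because $2$ is invertible. For $m$ even take $0,\frac m2,1,\frac m2+1,\dots,\frac m2-1,m-1$; the sums are the $m-1$ consecutive integers $\frac m2,\frac m2+1,\dots,\frac m2+m-2$.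

\emph{Base points.} Let $p_1,\dots,p_q$ be the elements of $\mathbb F_q$, and fix $\kappa_1,\dots,\kappa_{q-1}\in T$ such that each element of $T$ occurs $(q-1)/m$ times. Choose $g_1\in H$ over $p_1$, meaning $g_1(\infty)=p_1$; translates of $w$ show that such elements exist. Given $g_j$ over $p_j$, take any $g$ over $p_{j+1}$. Then $g_j^{-1}g\notin U$, and replacing $g$ by $gs'$ with $s'\in T$ keeps it over $p_{j+1}$ and multiplies $\kappa(g_j^{-1}g)$ by $s'$. So we can choose $g_{j+1}$ over $p_{j+1}$ with $\kappa(g_j^{-1}g_{j+1})=\kappa_j$.

\emph{The ordering.} For $1\le i\le m$ let \emph{pass} $i$ be the list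
\[
g_1s_i^{\varepsilon_1}V,\ g_2s_i^{\varepsilon_2}V,\ \dots,\ g_qs_i^{\varepsilon_q}V .
\]
List passes $1,2,\dots,m$, each in this direction, followed by $b\tau_1V,\dots,b\tau_mV$, where $\tau_1=1,\tau_2,\dots,\tau_m$ is a terrace of $T$ (Lemma~\ref{lem:cyclic}) and $b\in T$ is chosen below. For fixed $j$ the element $s_i^{\varepsilon_j}$ runs through $T$, so every coset over $p_j$ occurs once, and the last block lists the cosets over $\infty$. The steps are of four kinds.
\begin{itemize}
\item[(1)] Inside pass $i$, from $p_j$ to $p_{j+1}$. By \eqref{eq:kappa} with $s=s_i^{\varepsilon_j}$ and $s'=s_i^{-\varepsilon_j}$, the value of $\kappa$ is $\kappa_j$. Over all passes each $t\in T$ occurs $m\cdot\frac{q-1}m=q-1$ times.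
\item[(2)] From pass $i$ to pass $i+1$, that is, from $p_q$ to $p_1\ne p_q$. Since $q$ is odd, $\varepsilon_q=\varepsilon_1=1$, and the value of $\kappa$ is $\delta s_is_{i+1}$ with $\delta=\kappa(g_q^{-1}g_1)$ independent of $i$. These are $m-1$ distinct elements of $T$.
\item[(3)] From $g_qs_mV$ to $bV$. The value of $\kappa$ is $s_m\kappa(g_q^{-1})b$. Choose $b$ so that this is the one element of $T$ missing in (2).
\item[(4)] Over $\infty$. The types are $\tau_i^{-1}\tau_{i+1}V$ $(1\le i\le m-1)$.
\end{itemize}
By (1)--(3) each $D_t=D_t^{-1}$ is the type of $(q-1)+1=v_{D_t}$ steps. By (4) and the terrace property, for $t\ne1$ the number of steps of type $tV$ plus the number of type $t^{-1}V$ is $2=2v_{tV}$. The ordering is good.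
\end{proof}

\section{Alternating and symmetric groups of prime degree}\label{sec:alt}

\begin{proposition}\label{prop:Ap}
Let $p$ be an odd prime. If $A_{p-1}$ is terraced, so is $A_p$. If $S_{p-1}$ is terraced, so is $S_p$.
\end{proposition}

\begin{proof}
Let $H$ be $A_p$ or $S_p$, let $Q$ be the stabilizer of a point, and let $K$ be generated by a $p$-cycle, which is an even permutation. Every $\sigma\in K\setminus\{1\}$ is a $p$-cycle generating $K$. It fixes no point, so $Q\cap K=1$, and $|Q||K|=|H|$ gives $H=QK$. A permutation commuting with $\sigma$ is determined by the image of one point, because $\langle\sigma\rangle$ is transitive; so $C_{S_p}(\sigma)$ has at most $p$ elements and equals $K$. Hence $C_K(h)=1$ for $h\notin K$. The group $K$ is terraced by Lemma~\ref{lem:cyclic}, and Corollary~\ref{cor:factor} applies.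
\end{proof}

For instance, the terrace of $A_4$ in Example~\ref{ex:A4} yields one of $A_5$. The case we need is $p=7$, where $A_6\cong\mathrm{PSL}(2,9)$ is terraced by (F5) and Proposition~\ref{prop:psl}.

\begin{corollary}\label{cor:A7}
$A_7$ is terraced.
\end{corollary}

\section{Field automorphisms}\label{sec:field}

Let $q=p^e$ with $p$ an odd prime, $L=\mathrm{PSL}(2,q)$, $P=\mathrm{PGL}(2,q)$, and let $\alpha$ be the permutation $\xi\mapsto\xi^p$ of $\Omega$ fixing $\infty$, of order $e$. If $g\in P$ is represented by the matrix $A$ and $\sigma\in\langle\alpha\rangle$, then $\sigma g\sigma^{-1}$ is represented by the matrix $A^\sigma$ obtained by applying $\sigma$ to the entries. So $\alpha$ normalizes $P$ and $L$. An element of $P$ fixing $0,1,\infty$ is trivial, so $P\cap\langle\alpha\rangle=1$, and $\Gamma=\mathrm{P\Gamma L}(2,q)$ is the group $P\rtimes\langle\alpha\rangle$. In $\Gamma/L$ the normal subgroup $P/L$ has order $2$, hence is central, and it meets the image of $\langle\alpha\rangle$ trivially. Therefore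
\begin{equation}\label{eq:out}
\Gamma/L=P/L\times\langle\alpha L\rangle\cong\mathbb Z_2\times\mathbb Z_e .
\end{equation}

Lemma~\ref{lem:complement} handles field automorphisms of odd order only. We have to show that dihedral Sylow $2$-subgroups leave no room for the others. If $e$ is even and $\tau=\alpha^{e/2}$, then $L\langle\tau\rangle$ is excluded because $\tau$ centralizes a four-group of $L$. A group between $L$ and $\Gamma$ may, however, contain elements $g\tau$ without containing $\tau$; the following form of Hilbert's Theorem 90 reduces to the case of $\tau$.

\begin{lemma}\label{lem:H90}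
Let $e$ be even, $q=q_0^2$, and $\tau=\alpha^{e/2}\colon\xi\mapsto\xi^{q_0}$. Every involution in the coset $P\tau$ is conjugate to $\tau$ under $P$.
\end{lemma}

\begin{proof}
Let $\beta=g\tau$ be an involution and let $A\in\mathrm{GL}_2(q)$ represent $g$. From $1=\beta^2=g\cdot\tau g\tau^{-1}$ we get $AA^\tau=\lambda I$ with $\lambda\in\mathbb F_q^*$. Then $A^\tau=\lambda A^{-1}$, so $A^\tau A=\lambda I$, while applying $\tau$ to $AA^\tau=\lambda I$ gives $A^\tau A=\tau(\lambda)I$. Hence $\lambda\in\mathbb F_{q_0}^*$. The norm $\nu\mapsto\nu\tau(\nu)=\nu^{q_0+1}$ maps $\mathbb F_q^*$ into $\mathbb F_{q_0}^*$ with kernel of order at most $q_0+1$, so it is onto. Replacing $A$ by $\nu A$ multiplies $\lambda$ by the norm of $\nu$, so we may assume $AA^\tau=I$.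

Define $\phi(x)=Ax^\tau$ for column vectors $x\in\mathbb F_q^2$. This map is additive, $\phi(\gamma x)=\tau(\gamma)\phi(x)$, and $\phi^2(x)=AA^\tau x=x$. Fix $\gamma$ with $\tau(\gamma)\neq\gamma$. For any $x$ the vectors $u_1=x+\phi(x)$ and $u_2=\gamma x+\phi(\gamma x)$ are fixed by $\phi$, and $u_2-\tau(\gamma)u_1=(\gamma-\tau(\gamma))x$. So the fixed vectors span $\mathbb F_q^2$. Let $C$ be an invertible matrix whose columns are fixed by $\phi$. Then $AC^\tau=C$, so $A=C(C^\tau)^{-1}$. If $c\in P$ is the class of $C$, then $c\tau c^{-1}=c\,(\tau c\tau^{-1})^{-1}\tau=g\tau=\beta$.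
\end{proof}

\begin{proposition}\label{prop:field}
Let $L\le X\le\Gamma$, and suppose that $X$ has dihedral Sylow $2$-subgroups. Then $X=N\rtimes F$ with $N\in\{L,P\}$ and $F\le\langle\alpha\rangle$ of odd order. In particular $X$ is terraced.
\end{proposition}

\begin{proof}
Let $M=X/L$, a subgroup of the abelian group \eqref{eq:out}.

\emph{Claim: the projection of $M$ to $\langle\alpha L\rangle$ has odd order.} Suppose not. Then $e$ is even and the projection contains $\tau L$, the only involution of that cyclic group. An element $\mu\in M$ projecting to $\tau L$ has order $2$ by \eqref{eq:out}. Its preimage generates with $L$ a subgroup $X_1\le X$ with $|X_1:L|=2$ and $X_1\setminus L\subseteq P\tau$.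

The maps $\xi\mapsto-\xi$ and $\xi\mapsto1/\xi$ are distinct commuting involutions and generate a four-group $E$. Both have determinant $-1$, which is a square since $q=q_0^2\equiv1\pmod4$, so $E\le L$. Their matrices have entries in $\mathbb F_p$, so $\tau$ centralizes $E$, and $E\times\langle\tau\rangle\cong\mathbb Z_2^3$ is a subgroup of $L\langle\tau\rangle$.

Let $S_1$ be a Sylow $2$-subgroup of $X_1$ containing $E$. It is not cyclic, and $S_1\not\le L$ because $|X_1:L|=2$. It lies in a Sylow $2$-subgroup $S=\langle r,s\rangle$ of $X$, which is dihedral. Being noncyclic, $S_1$ contains some $s'\notin\langle r\rangle$. Every element of $S_1\setminus\langle r\rangle$ is an involution, and every $\rho\in S_1\cap\langle r\rangle$ is the product $(\rho s')s'$ of two of them. So $S_1$ is generated by involutions, and one of them, $\beta$, lies outside $L$, hence in $P\tau$. By Lemma~\ref{lem:H90}, $\beta=c\tau c^{-1}$ with $c\in P$, and $X_1=L\langle\beta\rangle=c\,L\langle\tau\rangle c^{-1}$ contains a copy of $\mathbb Z_2^3$. This copy lies in a dihedral Sylow $2$-subgroup of $X$ and meets its cyclic subgroup of index $2$ in a group of order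 at least $4$ that is both cyclic and elementary abelian. This is impossible, and the claim follows.

Write $M=M_2\times M_{2'}$ with $M_2$ a $2$-group and $M_{2'}$ of odd order. By the claim $M_2$ projects trivially, so $M_2\le P/L$, and its preimage $N$ in $X$ is $L$ or $P$; it is normal in $X$ since $M$ is abelian. Elements of odd order in \eqref{eq:out} lie in the second factor, so $M_{2'}=\langle\alpha^lL\rangle$ for some $\alpha^l$ of odd order. Since $L\le X$, we get $\alpha^l\in X$. With $F=\langle\alpha^l\rangle$ we have $X=NF$ and $N\cap F\le P\cap\langle\alpha\rangle=1$. Finally $N$ is terraced by Proposition~\ref{prop:psl}, so $X$ is terraced by Lemma~\ref{lem:complement}.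
\end{proof}

\section{Proofs of the main theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The group $\mathbb Z_2^2$ is not terraced by \eqref{eq:four}. Let $H\not\cong\mathbb Z_2^2$ and $\bar H=H/O(H)$. The Sylow $2$-subgroups of $\bar H$ are isomorphic to those of $H$. By Corollary~\ref{cor:odd}(b), $H$ is terraced whenever $\bar H$ is.

If the Sylow $2$-subgroups are cyclic, then by (F2) $H$ has a normal subgroup of odd order and $2$-power index. It is contained in $O(H)$, so $\bar H$ is a $2$-group, hence cyclic, hence terraced by Lemma~\ref{lem:cyclic}.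

Let the Sylow $2$-subgroups be dihedral, and apply Theorem~\ref{thm:GW}. If $\bar H\cong A_7$, use Corollary~\ref{cor:A7}. If $\bar H$ lies between $\mathrm{PSL}(2,q)$ and $\mathrm{P\Gamma L}(2,q)$, use Proposition~\ref{prop:field}.

It remains to treat the case that $\bar H$ is a dihedral group of order $2^a$, $a\ge2$. Lifting from $\bar H$ is not available when $a=2$, because then $\bar H$ has no terrace. Instead we realize $H$ as the quotient of a solvable binary group. Let $\hat G$ be generalized quaternion of order $2^{a+1}$ with involution $\hat z$, fix a surjection $\hat G\to\bar H$ with kernel $\langle\hat z\rangle$, and let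
\[
G=\{(h,g)\in H\times\hat G:\ h\text{ and }g\text{ have the same image in }\bar H\}.
\]
The projection $G\to H$ is onto with kernel generated by $z=(1,\hat z)$. If $(h,g)\in G$ has square $1$, then $g\in\{1,\hat z\}$ has trivial image in $\bar H$, so $h\in O(H)$, and $h^2=1$ forces $h=1$. Thus $G$ is binary with involution $z$ and $G/\langle z\rangle\cong H$. The group $H$ is solvable by (F1), since $\bar H$ is a $2$-group, so $G$ is solvable. Also $G\not\cong Q_8$, since otherwise $H\cong\mathbb Z_2^2$. By Theorem~\ref{thm:AI}, $G$ is symmetric sequenceable, and by Lemma~\ref{lem:reduction}, $H$ is terraced.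
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $G$ be binary with involution $z$ and $H=G/\langle z\rangle$. A Sylow $2$-subgroup $S$ of $G$ is nontrivial, so it contains $z$ as its unique involution and is cyclic or generalized quaternion by (F3). Hence the Sylow $2$-subgroup $S/\langle z\rangle$ of $H$ is cyclic or dihedral. If $H\cong\mathbb Z_2^2$, then $G=S$ has order $8$ and is not cyclic, so $G\cong Q_8$; conversely $Q_8/\langle z\rangle\cong\mathbb Z_2^2$. By Theorem~\ref{thm:B}, $H$ is terraced if and only if $G\not\cong Q_8$, and Lemma~\ref{lem:reduction} completes the proof.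
\end{proof}

\begin{remark}
Theorem~\ref{thm:AI} enters only when $H/O(H)$ is a dihedral $2$-group. In every other case the terrace of $H$ is obtained from terraces of cyclic groups by the constructions of Sections~\ref{sec:zigzag}--\ref{sec:alt}.
\end{remark}

\begin{thebibliography}{9}

\bibitem{AI}
Anderson and Ihrig, J. Combin. Des. \textbf{1} (1993), 3--14.

\bibitem{GW}
Gorenstein and Walter, J. Algebra \textbf{2} (1965).

\bibitem{Jav}
Mohammad Javaheri, \emph{Partial sequencings and other combinatorial aspects of large groups}, arXiv:2511.19285 (2025).

\end{thebibliography}
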